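\title{Primitive elements of a shuffle algebra attached to the Hilbert scheme of points in the plane}

\begin{abstract}
For integers $n,k\ge1$ let $M_{n,k}$ be the space of rational functions $f\in\Delta^{-(k-1)}\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]^{S_n}$, where $\Delta$ is the Vandermonde product in the $x_i$, that become polynomials under every operator $D(x,\partial_y)$ with $D$ a product of $k-1$ anti-invariant polynomials. For fixed $k$ these spaces form an algebra under a shuffle product. We prove a conjecture posed by Mellit: modulo shuffle products, $M_{n,k}$ is spanned by $\Delta^{-(k-1)}$ times polynomials in the sums $\sum_i x_i^s$ and $\sum_i x_i^{s-1}y_i$. The proof identifies $M_{n,k}$ with the dual, over the symmetric polynomials in $x$, of the space of sections of $\mathcal O(k)$ on the Hilbert scheme of $n$ points in the plane. The conjecture then says that a section vanishes on a certain Cohen--Macaulay subscheme once it vanishes on one affine chart and on the locus of disconnected support. We also show that the shuffle algebra is free supercommutative, and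 that the primitive quotient is free of finite rank over $\mathbb C[\sum x_i,\sum y_i]$, with a symmetry of its bigraded dimensions and sharp degree bounds.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{A shuffle algebra with poles on the diagonals}

Let $n,k\ge1$ be integers and let $R_n=\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]$. The symmetric group $S_n$ permutes the $x_i$ and the $y_i$ simultaneously; $\varepsilon$ is its sign character, and $R_n^+$ and $R_n^-$ are the spaces of invariant and anti-invariant polynomials. Let $(R_n^-)^m$ be the linear span of the products of $m$ elements of $R_n^-$, with $(R_n^-)^0=\mathbb C$, and let $\Delta=\Delta_n=\prod_{i<j}(x_i-x_j)$. For $D\in R_n$ let $D(x,\partial_y)$ be the differential operator obtained by replacing each $y_i$ with $\partial_{y_i}=\partial/\partial y_i$; the $x_i$ commute with the $\partial_{y_j}$, so no ordering has to be chosen. Define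
\begin{equation}\label{eq:defM}
M_{n,k}=\Big\{f\in\Delta^{-(k-1)}R_n^+\ \Big|\ D(x,\partial_y)f\in R_n\ \text{ for all }D\in(R_n^-)^{k-1}\Big\}.
\end{equation}
In \cite{Mellit}, $M_{n,k}$ is the dual of a local cohomology group $H^n_L(\mathcal O(k))$ of the Hilbert scheme of $n$ points in $\mathbb C^2$, and \eqref{eq:defM} is quoted as a known presentation. Here \eqref{eq:defM} is the definition.

For $n=n'+n''$, $f\in M_{n',k}$ and $g\in M_{n'',k}$, the \emph{shuffle product} is
\begin{equation}\label{eq:shuffle}
f*g=\sum_{\sigma\in S_n/(S_{n'}\times S_{n''})}\varepsilon(\sigma)^{k-1}\,\sigma(fg),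
\end{equation}
where $f$ is written in the variables $x_i,y_i$ with $i\le n'$ and $g$ in those with $i>n'$. The summand depends only on the coset of $\sigma$, because $S_{n'}\times S_{n''}$ acts on $fg$ by $\varepsilon^{k-1}$. Lemma~\ref{lem:shuffle} shows that $f*g\in M_{n,k}$. Let $\mathrm{Sh}_{n,k}\subset M_{n,k}$ be the span of the products $f*g$ with $0<n'<n$. The space of \emph{primitive elements} is the quotient
\[
M^{\mathrm{prim}}_{n,k}=M_{n,k}/\mathrm{Sh}_{n,k}.
\]
For $s\ge1$ put
\[
\psi_s(\mathrm{pt})=\sum_{i=1}^nx_i^s,\qquad \psi_s(1)=s\sum_{i=1}^nx_i^{s-1}y_i ,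
\]
and let $T_n\subset R_n^+$ be the algebra of all polynomials in the $\psi_s(\mathrm{pt})$ and $\psi_s(1)$, $s\ge 1$.

\medskip
\noindent\textbf{Conjecture} (\cite{Mellit}). \emph{The space $M^{\mathrm{prim}}_{n,k}$ is spanned by the classes of the elements of $M_{n,k}$ of the form $\Delta^{-(k-1)}F$ with $F\in T_n$.}

\subsection{What the definitions measure}

For $n=1$ we have $R_1^-=R_1$ and $\Delta=1$, so $M_{1,k}=\mathbb C[x,y]=T_1$, and there are no shuffles. For $k=1$ we have $M_{n,1}=R_n^+$, the product $f_1*\cdots*f_n$ of one-point polynomials is the symmetrization of $\prod_if_i(x_i,y_i)$, and these symmetrizations span $R_n^+$; so $M^{\mathrm{prim}}_{n,1}=0$ for $n\ge2$. For $k\ge2$ poles along the diagonals $x_i=x_j$ appear. In each term of \eqref{eq:shuffle} the points fall into two groups, with no pole between points of different groups. The primitive quotient should therefore see only what happens when all $n$ points collide, and Lemma~\ref{lem:nilpotent} confirms this: as a module over the symmetric polynomials in $x$, it is supported where all $x_i$ are equal.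

The algebra $T_n$ arises as follows. Points $(x_i,y_i)$ with distinct $x_i$ lie on a unique graph $y=a_1+a_2x+\dots+a_nx^{n-1}$. In \eqref{eq:defM} the $y$-variables of $f$ are dual to the $y$-variables of $D$. If $y_i=\sum_sa_sx_i^{s-1}$ and $y_i'$ are the dual variables, then $\sum_iy_iy_i'=\sum_sa_s\sum_ix_i^{s-1}y_i'$, so the linear forms $\psi_s(1)/s$ are the coordinates dual to the coefficients $a_s$. Thus $T_n$ is dual to the functions on the space of configurations lying on a graph. If the typical way for $n$ points to collide is to move together along a graph, then one expects $T_n$ to account for all primitive elements. On the Hilbert scheme this expectation becomes a precise statement, and it is the heart of the proof.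

\subsection{Results}

All spaces above are bigraded by the degree in $x$ and the degree in $y$.

\begin{theorem}\label{thm:A}
For all $n,k\ge1$ we have $\Delta^{-(k-1)}T_n\subset M_{n,k}$ and
\[
M_{n,k}=\Delta^{-(k-1)}T_n+\mathrm{Sh}_{n,k}.
\]
In particular the conjecture holds.
\end{theorem}

Put $M_{0,k}=\mathbb C$. The free supercommutative algebra on a space $V=V_{\mathrm{even}}\oplus V_{\mathrm{odd}}$ is the quotient $S(V)$ of the tensor algebra by the relations $vw=(-1)^{|v||w|}wv$, that is, $\operatorname{Sym}(V_{\mathrm{even}})\otimes\Lambda(V_{\mathrm{odd}})$.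

\begin{theorem}\label{thm:B}
With the shuffle product, $\bigoplus_{n\ge0}M_{n,k}$ is a free supercommutative algebra, where $M_{n,k}$ has parity $(k-1)n$ mod $2$. It is freely generated by any bigraded subspaces $V_n$, $n\ge1$, with $M_{n,k}=V_n\oplus\mathrm{Sh}_{n,k}$. One may choose $V_n\subset\Delta^{-(k-1)}T_n$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $p_1(x)=\sum_ix_i$, $p_1(y)=\sum_iy_i$ and $m=(k-1)\binom n2-n+1$.
\begin{enumerate}
\item[(a)] $M^{\mathrm{prim}}_{n,k}\cong\mathbb C[p_1(x),p_1(y)]\otimes N_n$ with $N_n$ bigraded and finite-dimensional.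
\item[(b)] Let $c(a,b)$ be the dimension of $N_n$ in bidegree $(1-n-a,b)$. Then $c(a,b)=c(b,a)$, and $c(a,b)\ne0$ implies $0\le a,b\le m$.
\item[(c)] $M^{\mathrm{prim}}_{n,k}$ is spanned by the classes of $\Delta^{-(k-1)}p_1(x)^\alpha p_1(y)^\beta\,\mathbf m$, where $\mathbf m$ is a monomial in the $\psi_s(\mathrm{pt})$, $\psi_s(1)$, $2\le s\le n$, of $x$-degree at most $m$ and $y$-degree at most $m$.
\item[(d)] For $n,k\ge2$ these bounds are sharp: $c(m,0)=c(0,m)=1$.
\end{enumerate}
\end{theorem}

\subsection{The method}

Let $A$ be the ring of symmetric polynomials in $x$, $A_+$ its ideal of elements without constant term, and $J_n=(R_n^-)^k$. Section~\ref{sec:dual} shows that $M_{n,k}$ is the $A$-dual of $J_n$ in each $y$-degree, and computes the functionals given by shuffles and by $\Delta^{-(k-1)}T_n$. Section~\ref{sec:hilb} identifies $J_n$ with the sections of $\mathcal O(k)$ on the Hilbert scheme and $J_n/A_+J_n$ with the sections on the subscheme $Z$ cut out by $A_+$. By Nakayama's lemma and duality, Theorem~\ref{thm:A} says that an element of $J_n/A_+J_n$ killed by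 both kinds of functionals is zero. The functionals from $T_n$ detect the section on the chart of ideals lying on a graph, and the shuffles detect it on the locus of ideals with at least two support points. These two open sets miss only a subset of smaller dimension in $Z$, and $Z$ has no embedded points (Section~\ref{sec:A}). Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}; the proof of Theorem~\ref{thm:A} does not use them.

\section{Two points}\label{sec:two}

Let $n=2$, $k\ge2$, and put $p_x=x_1+x_2$, $p_y=y_1+y_2$, $u=x_1-x_2=\Delta$, $v=y_1-y_2$. The transposition fixes $p_x,p_y$ and negates $u,v$. For $l\ge1$,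
\[
(R_2^-)^l=\mathbb C[p_x,p_y]\otimes\operatorname{span}\{u^iv^j:\ i+j\ge l,\ i+j\equiv l \bmod 2\},
\]
since such a monomial is a product of $l-1$ linear factors and one monomial of odd degree. Under $y_i\mapsto\partial_{y_i}$ we have $v\mapsto2\partial_v$ and $p_y\mapsto2\partial_{p_y}$.

\subsection{The direct computation}

A monomial operator sends distinct monomials to multiples of distinct monomials, so $f\in M_{2,k}$ if and only if each monomial of $f$ lies in $M_{2,k}$. Take $f=u^av^b$ with $a+b\equiv k-1$. The operator $u^i\partial_v^j$ kills $f$ if $j>b$ and otherwise requires $a+i\ge0$. Among pairs with $j\le b$, $i+j\ge k-1$ and $i+j\equiv k-1$, the least $i$ is $0$ if $b\ge k-1$ (take $j=k-1$) and $k-1-b$ otherwise (take $j=b$). Hence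
\[
M_{2,k}=\mathbb C[p_x,p_y]\otimes\operatorname{span}\{u^av^b:\ b\ge0,\ a+b\equiv k-1,\ a\ge\min(0,\,b-k+1)\}.
\]
So the allowed order of the pole along $x_1=x_2$ is $k-1$, reduced by the order of vanishing along $y_1=y_2$. The shuffles $f(x_1,y_1)g(x_2,y_2)+(-1)^{k-1}f(x_2,y_2)g(x_1,y_1)$ span all polynomials of sign $\varepsilon^{k-1}$, that is, the monomials with $a\ge0$. On the other side,
\[
u^2=2\psi_2(\mathrm{pt})-\psi_1(\mathrm{pt})^2,\qquad uv=\psi_2(1)-\psi_1(\mathrm{pt})\psi_1(1),
\]
and $T_2=\mathbb C[p_x,p_y,u^2,uv]$ by Lemma~\ref{lem:T} below. So $\Delta^{-(k-1)}T_2$ is spanned over $\mathbb C[p_x,p_y]$ by the monomials $u^{-(k-1)}(uv)^b(u^2)^l$, which are those with $a\ge b-k+1$. The regions $a\ge0$ and $a\ge b-k+1$ together give $a\ge\min(0,b-k+1)$, which is Theorem~\ref{thm:A} for $n=2$. Neither region suffices alone: $u^{-(k-1)}$ is not a shuffle, and $v^{k+1}\notin\Delta^{-(k-1)}T_2$.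

The space $N_2$ has as basis the monomials with $b-k+1\le a\le-1$. Writing $a=-1-a'$, the conditions read $a',b\ge0$, $a'+b\le k-2=m$, $a'+b\equiv k$, and they are symmetric in $a'$ and $b$, as Theorem~\ref{thm:C} asserts. For $k=4$ the basis is $u^{-3},\ u^{-2}v,\ u^{-1}v^2,\ u^{-1}$, with $(a',b)=(2,0),(1,1),(0,2),(0,0)$.

\subsection{The dual computation}\label{sec:twodual}

For larger $n$ there is no monomial basis, and we argue by duality instead. We suppress the factor $\mathbb C[p_x,p_y]$, so that $A$ becomes $\mathbb C[u^2]$. Pair $D\in J_2=(R_2^-)^k$ with $f\in M_{2,k}$ by applying $D(x,\partial_y)$ to $f$ and setting $y=0$: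
\[
\langle u^iv^j,u^av^b\rangle=\delta_{jb}\,2^jj!\,u^{a+i}.
\]
In $v$-degree $j$, both $J_2$ and $M_{2,k}$ are free of rank one over $\mathbb C[u^2]$. For $j\le k-1$ the generators have $i=k-j$ and $a=j-k+1$; for $j\ge k$ they have $\{i,a\}=\{0,1\}$. In both cases $a+i=1$, so $\langle\ ,\ \rangle/u$ is a perfect pairing with values in $\mathbb C[u^2]$. A family of homogeneous elements therefore generates $M_{2,k}$ exactly when every $D$ with $\langle D,f\rangle/u\in(u^2)$ for all $f$ in the family lies in $u^2J_2$. Let $D=u^iv^j$.
\begin{itemize}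
\item Testing with $u^{j-k+1}v^j\in\Delta^{-(k-1)}T_2$ gives $u^{i+j-k}$, so the condition is $i+j\ge k+2$.
\item Testing with the shuffle $u^av^j$, $a\in\{0,1\}$, gives $u^{i+a-1}$ with $i+a$ odd, so the condition is $i\ge2$.
\end{itemize}
Together the two conditions say that $u^{i-2}v^j\in J_2$. In Example~\ref{ex:Z2} they reappear as the vanishing of a section on the two components of a scheme.

\section{Duality over the symmetric polynomials}\label{sec:dual}

\subsection{Conventions}

We fix $k$ and write $M_n$, $\mathrm{Sh}_n$, $M_n^{\mathrm{prim}}$, and $J_n=(R_n^-)^k$. Let $\mathbb C[\mathbf x]=\mathbb C[x_1,\dots,x_n]$, $K=\mathbb C(x_1,\dots,x_n)$, $A=A_n=\mathbb C[\mathbf x]^{S_n}=\mathbb C[e_1,\dots,e_n]$, $A_+=(e_1,\dots,e_n)$, $K_0=K^{S_n}=\operatorname{Frac}A$, and $K[\mathbf y]=K[y_1,\dots,y_n]$. An element $f\in K[\mathbf y]$ \emph{has sign $\chi$} if $\sigma f=\chi(\sigma)f$ for all $\sigma$; these elements form $K[\mathbf y]^\chi$. Elements of $J_n$ have sign $\varepsilon^k$ and elements of $M_n$ have sign $\varepsilon^{k-1}$. An anti-invariant element of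 $\mathbb C[\mathbf x]$ vanishes on each hyperplane $x_i=x_j$ and so lies in $\Delta A$.

The spaces $(R_n^-)^l$ are bigraded, so the conditions in \eqref{eq:defM} hold for $f$ if and only if they hold for its bihomogeneous components, and $M_n$ is bigraded. Since $M_n\subset\Delta^{-(k-1)}R_n$, its bigraded pieces are finite-dimensional, its $y$-degrees are nonnegative and its $x$-degrees are at least $-(k-1)\binom n2$. A superscript $(d)$ denotes the part of $y$-degree $d$. Both $J_n$ and $M_n$ are $A$-modules. The module $J_n^{(d)}$ is finitely generated, being a submodule of the finitely generated module $R_n^{(d)}$ over the Noetherian ring $A$, and it is torsion-free, being contained in $K[\mathbf y]$.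

We use the graded Nakayama lemma: if $W$ is a graded $A$-module with degrees bounded below and $W=A_+W$, then $W=0$ (look at the lowest degree). Consequently homogeneous elements that span $W/A_+W$ generate $W$. Also, a finitely generated graded module $W$ with $\operatorname{Tor}_1^A(W,\mathbb C)=0$, for instance a projective one, is graded free: lifting a basis of $W/A_+W$ gives a surjection $E\to W$ from a free module, its kernel $E'$ satisfies $E'/A_+E'=\operatorname{Tor}_1^A(W,\mathbb C)=0$, and so $E'=0$.

\subsection{A trace pairing for Young subgroups}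

A shuffle is a sum over cosets of a Young subgroup. To extract information from the vanishing of such sums modulo $A_+$, we need a trace form that is nondegenerate over $A$ and not only over its fraction field.

Let $\lambda=(\lambda_1,\dots,\lambda_r)$ be a composition of $n$, and split $\{1,\dots,n\}$ into consecutive groups $G_1,\dots,G_r$ of these sizes. Put $S_\lambda=\prod_aS_{\lambda_a}$, $B_\lambda=\mathbb C[\mathbf x]^{S_\lambda}=\bigotimes_aA_{\lambda_a}$, let $\Delta_\lambda$ be the product of the $x_i-x_j$, $i<j$, with $i,j$ in the same group, and let $\Pi_\lambda$ be the product of those with $i,j$ in different groups. Then $\Delta=\Delta_\lambda\Pi_\lambda$ and $\Pi_\lambda\in B_\lambda$. For $h\in K^{S_\lambda}$ let $\operatorname{Tr}(h)=\sum_{\sigma\in S_n/S_\lambda}\sigma h\in K_0$; this is the field trace of $K^{S_\lambda}/K_0$.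

\begin{lemma}\label{lem:trace}
The form $(b,b')\mapsto\operatorname{Tr}(bb'/\Pi_\lambda)$ is a perfect $A$-bilinear pairing $B_\lambda\times B_\lambda\to A$. There are homogeneous $A$-bases $(b_i)$, $(b_i^*)$ of $B_\lambda$, with $|S_n/S_\lambda|$ elements each, such that $\operatorname{Tr}(b_ib_j^*/\Pi_\lambda)=\delta_{ij}$, and
\[
h=\sum_i\operatorname{Tr}(b_ih/\Pi_\lambda)\,b_i^*\qquad\text{for all }h\in K^{S_\lambda}.
\]
Hence, if $\operatorname{Tr}(bh/\Pi_\lambda)$ lies in $A$ (in $A_+$, is zero) for all $b\in B_\lambda$, then $h$ lies in $B_\lambda$ (in $A_+B_\lambda$, is zero).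
\end{lemma}

For $\lambda=(1,1)$, $\operatorname{Tr}(b/\Pi_\lambda)$ is the divided difference $(b(x_1,x_2)-b(x_2,x_1))/(x_1-x_2)$, and the Gram matrix of the basis $1,x_1$ has rows $(0,1)$ and $(1,x_1+x_2)$ and determinant $-1$.

\begin{proof}
For $b\in B_\lambda$ we have $\operatorname{Tr}(b/\Pi_\lambda)=\sum_\sigma\sigma(b\Delta_\lambda/\Delta)=\Delta^{-1}\sum_\sigma\varepsilon(\sigma)\sigma(b\Delta_\lambda)$. The last sum is an anti-invariant polynomial, so the value lies in $A$.

The ring $\mathbb C[\mathbf x]$ is a finitely generated graded free $A$-module, and averaging over $S_\lambda$ makes $B_\lambda$ a direct summand; so $B_\lambda$ is graded free. Let $d_1,\dots,d_\rho$ be the degrees of a homogeneous basis $(b_i)$. Comparing Hilbert series,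
\[
\sum_iq^{d_i}=\frac{\prod_{j=1}^n(1-q^j)}{\prod_a\prod_{j=1}^{\lambda_a}(1-q^j)} .
\]
This polynomial takes the value $|S_n/S_\lambda|$ at $q=1$, it has degree $\binom{n+1}2-\sum_a\binom{\lambda_a+1}2=\deg\Pi_\lambda$, and it is palindromic, as one sees from the substitution $q\mapsto q^{-1}$. Hence $2\sum_id_i=\rho\deg\Pi_\lambda$. The $(i,j)$ entry of the Gram matrix is homogeneous of degree $d_i+d_j-\deg\Pi_\lambda$, so the Gram determinant is homogeneous of degree $2\sum_id_i-\rho\deg\Pi_\lambda=0$. The $b_i$ are $\rho=[K^{S_\lambda}:K_0]$ elements independent over $K_0$, hence a basis of $K^{S_\lambda}$, and the trace form of a separable extension is nondegenerate; so the determinant is nonzero. It is thus a nonzero constant, the pairing is perfect, and the dual basis $(b_i^*)$ is homogeneous. The expansion of $h$ is $K_0$-linear in $h$ and holds for $h=b_j^*$.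
\end{proof}

For $\lambda=(1^n)$ the pairing is $\operatorname{Alt}(bb')/\Delta$ on $\mathbb C[\mathbf x]$, where $\operatorname{Alt}=\sum_{\sigma\in S_n}\varepsilon(\sigma)\sigma$.

\subsection{$M_n$ is the dual of $J_n$}

For $D=\sum_\alpha D_\alpha y^\alpha$ and $f=\sum_\alpha f_\alpha y^\alpha$ in $K[\mathbf y]$ put
\[
\langle D,f\rangle=\big(D(x,\partial_y)f\big)\big|_{y=0}=\sum_\alpha\alpha!\,D_\alpha f_\alpha\in K .
\]
This form is $K$-bilinear, pairs different $y$-degrees to zero, and satisfies $\sigma\langle D,f\rangle=\langle\sigma D,\sigma f\rangle$ and $\langle D_1D_2,f\rangle=\langle D_1,D_2(x,\partial_y)f\rangle$. If $g\in K[\mathbf y]$ is invariant and $b\in\mathbb C[\mathbf x]$, then $\langle\sigma(by^\alpha),g\rangle=\sigma\langle by^\alpha,g\rangle$, so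
\begin{equation}\label{eq:alt}
\langle\operatorname{Alt}(by^\alpha),g\rangle=\alpha!\,\operatorname{Alt}(bg_\alpha).
\end{equation}
The definition of $M_n$ asks that certain invariant elements $g=D_1(x,\partial_y)f$ be polynomials. By \eqref{eq:alt} and Lemma~\ref{lem:trace}, this can be tested by pairing $g$ with $R_n^-$. This is how the $k$-th power $J_n$ enters, although \eqref{eq:defM} mentions only the power $k-1$.

\begin{lemma}\label{lem:test}
Let $f\in K[\mathbf y]$ have sign $\varepsilon^{k-1}$. Then $f\in M_n$ if and only if $\langle D,f\rangle\in\mathbb C[\mathbf x]$ for all $D\in J_n$. In that case $\varphi_f(D):=\langle D,f\rangle/\Delta$ lies in $A$.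
\end{lemma}

\begin{proof}
The space $J_n$ is spanned by the products $ED_1$ with $E\in R_n^-$ and $D_1\in(R_n^-)^{k-1}$, and $\langle ED_1,f\rangle=\langle E,g\rangle$ with $g=D_1(x,\partial_y)f$. If $f\in M_n$, then $g\in R_n$ and $\langle E,g\rangle\in\mathbb C[\mathbf x]$. Conversely, suppose all pairings are polynomials. The element $g$ is invariant, so \eqref{eq:alt} gives $\operatorname{Alt}(bg_\alpha)\in\mathbb C[\mathbf x]$ for all $b$ and $\alpha$. This polynomial is anti-invariant, so $\operatorname{Alt}(bg_\alpha)/\Delta\in A$, and $g_\alpha\in\mathbb C[\mathbf x]$ by Lemma~\ref{lem:trace} for $\lambda=(1^n)$. Thus $D_1(x,\partial_y)f\in R_n$ for all $D_1$; the choice $D_1=\Delta^{k-1}$ gives $\Delta^{k-1}f\in R_n^+$, and $f\in M_n$. Finally $\langle D,f\rangle$ has sign $\varepsilon^k\varepsilon^{k-1}=\varepsilon$, so it lies in $\Delta A$.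
\end{proof}

\begin{proposition}\label{prop:dual}
For each $d$, the map $f\mapsto\varphi_f$ is an isomorphism of $A$-modules $M_n^{(d)}\to\operatorname{Hom}_A(J_n^{(d)},A)$.
\end{proposition}

\begin{proof}
Let $f\in K[\mathbf y]$ have sign $\varepsilon^{k-1}$ and $\langle J_n,f\rangle=0$. Since $J_n\supset\Delta^{k-1}R_n^-$, formula \eqref{eq:alt} for $g=\Delta^{k-1}f$ gives $\operatorname{Alt}(b\Delta^{k-1}f_\alpha)=0$ for all $b,\alpha$, and $f=0$ by Lemma~\ref{lem:trace}. This proves injectivity.

For surjectivity we pass to $K_0$. If $c\in\mathbb C[\mathbf x]$ is a common denominator of an anti-invariant element of $K[\mathbf y]$, then so is $\prod_\sigma\sigma c\in A$; hence $K_0R_n^-=K[\mathbf y]^\varepsilon$. From $\Delta^{k-1}R_n^-\subset J_n\subset K[\mathbf y]^{\varepsilon^k}$ we get $K_0J_n=K[\mathbf y]^{\varepsilon^k}$. Let $W_1$, $W_2$ be the parts of $y$-degree $d$ of $K[\mathbf y]^{\varepsilon^k}$ and $K[\mathbf y]^{\varepsilon^{k-1}}$. They are finite-dimensional over $K_0$, of equal dimension because multiplication by $\Delta$ is a bijection between them.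 The form $\langle\ ,\ \rangle/\Delta:W_1\times W_2\to K_0$ has no kernel in $W_2$ by the first paragraph, so it is perfect. Let $\varphi:J_n^{(d)}\to A$ be $A$-linear. As $J_n^{(d)}$ is torsion-free, $J_n^{(d)}\otimes_AK_0=W_1$, so $\varphi$ extends to a $K_0$-linear form on $W_1$, which is $\langle\,\cdot\,,f\rangle/\Delta$ for some $f\in W_2$. This $f$ pairs into $\Delta A$ with $J_n^{(d)}$ and to zero with the other $y$-degrees, so $f\in M_n^{(d)}$ by Lemma~\ref{lem:test}.
\end{proof}

\subsection{The two families of functionals}

\begin{lemma}\label{lem:shuffle}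
Let $\lambda=(n',n'')$ be a composition of $n$. Then $J_n\subset J_{n'}\otimes J_{n''}$. For $f\in M_{n'}$ and $g\in M_{n''}$ we have $f*g\in M_n$ and
\[
\varphi_{f*g}(D)=\operatorname{Tr}\big((\varphi_f\otimes\varphi_g)(D)/\Pi_\lambda\big)\qquad(D\in J_n).
\]
Moreover $\mathrm{Sh}_n$ is a bigraded $A$-submodule of $M_n$.
\end{lemma}

\begin{proof}
The elements of $R_n=R_{n'}\otimes R_{n''}$ that are anti-invariant under $S_\lambda$ form $R_{n'}^-\otimes R_{n''}^-$. So $R_n^-\subset R_{n'}^-\otimes R_{n''}^-$, and taking $k$-fold products gives the inclusion. For $D'\in J_{n'}$, $D''\in J_{n''}$ we have $\langle D'D'',fg\rangle=\langle D',f\rangle\langle D'',g\rangle$, so $\langle D,fg\rangle=\Delta_\lambda\beta$ with $\beta=(\varphi_f\otimes\varphi_g)(D)\in B_\lambda$. Since $D$ has sign $\varepsilon^k$, we have $\langle D,\sigma(fg)\rangle=\varepsilon(\sigma)^k\sigma\langle D,fg\rangle$, and therefore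
\[
\langle D,f*g\rangle=\sum_{\sigma\in S_n/S_\lambda}\varepsilon(\sigma)\,\sigma(\Delta_\lambda\beta)=\Delta\sum_\sigma\sigma(\Delta_\lambda\beta/\Delta)=\Delta\operatorname{Tr}(\beta/\Pi_\lambda).
\]
This lies in $\Delta A$ by Lemma~\ref{lem:trace}, and $f*g$ has sign $\varepsilon^{k-1}$, so $f*g\in M_n$ by Lemma~\ref{lem:test}. The product is additive on bidegrees, and an element $c=\sum c'\otimes c''$ of $A_n\subset A_{n'}\otimes A_{n''}$ commutes with $S_n$, so $c\,(f*g)=\sum(c'f)*(c''g)$.
\end{proof}

Put $\eta_s=\sum_ix_i^{s-1}y_i=\psi_s(1)/s$, and let $\theta:R_n\to\mathbb C[\mathbf x][a_1,\dots,a_n]$ be the $\mathbb C[\mathbf x]$-algebra map with $\theta(y_i)=\sum_{s=1}^na_sx_i^{s-1}$, which places the points on a graph.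

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] $T_n=A[\eta_1,\dots,\eta_n]$, and $\eta_1,\dots,\eta_n$ are algebraically independent over $K$.
\item[(b)] For $D\in J_n$ we have $\theta(D)=\Delta^kD^\flat$ with $D^\flat\in A[a_1,\dots,a_n]$.
\item[(c)] For $F\in T_n$, the element $f=\Delta^{-(k-1)}F$ lies in $M_n$, and $\varphi_f(D)=\big(D^\flat(\partial_\eta)F\big)\big|_{\eta=0}$, where $D^\flat(\partial_\eta)$ is obtained by replacing $a_s$ with $\partial_{\eta_s}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The power sums $\psi_1(\mathrm{pt}),\dots,\psi_n(\mathrm{pt})$ generate $A$ by Newton's identities. Multiplying $x_i^n=\sum_{j=1}^n(-1)^{j-1}e_jx_i^{n-j}$ by $x_i^{s-n-1}y_i$ and summing over $i$ gives $\eta_s=\sum_j(-1)^{j-1}e_j\eta_{s-j}$ for $s>n$, so by induction $\eta_s\in\sum_{t\le n}A\eta_t$. The matrix $(x_i^{s-1})$ has determinant $\pm\Delta\neq0$, so $\eta_1,\dots,\eta_n$ is a $K$-basis of the linear forms in $y$, and $K[\mathbf y]=K[\eta_1,\dots,\eta_n]$.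

(b) With the $a_s$ invariant, $\theta$ is $S_n$-equivariant. So for $E\in R_n^-$ each coefficient of $\theta(E)$ is an anti-invariant polynomial in $x$, and $\theta(E)\in\Delta A[a]$. Take $k$-fold products.

(c) By the chain rule $\partial_{y_i}=\sum_sx_i^{s-1}\partial_{\eta_s}$, so $D(x,\partial_y)$ is $\theta(D)$ with $a_s$ replaced by $\partial_{\eta_s}$, namely $\Delta^kD^\flat(\partial_\eta)$. Setting $y=0$ is the same as setting $\eta=0$. Hence $\langle D,f\rangle=\Delta\cdot(D^\flat(\partial_\eta)F)|_{\eta=0}\in\Delta A$, and Lemma~\ref{lem:test} applies.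
\end{proof}

\section{The Hilbert scheme}\label{sec:hilb}

Two things are missing for the argument of Section~\ref{sec:twodual} to run in general: the freeness of $J_n$ over $A$, and a description of $J_n/A_+J_n$ in which vanishing can be tested locally. The Hilbert scheme provides both.

\subsection{Definitions and published results}

The Hilbert scheme $\mathcal H_n=\operatorname{Hilb}_n(\mathbb C^2)$ has as points the ideals $I\subset\mathbb C[x,y]$ with $\dim\mathbb C[x,y]/I=n$; a morphism $S\to\mathcal H_n$ is a closed subscheme of $S\times\mathbb C^2$ that is finite and flat of degree $n$ over $S$. Let $F_n\subset\mathcal H_n\times\mathbb C^2$ be the universal family. The pushforward $\mathcal B$ of $\mathcal O_{F_n}$ is the tautological bundle, a bundle of algebras of rank $n$ with fiber $\mathbb C[x,y]/I$ at $I$, and $\mathcal O(1)=\Lambda^n\mathcal B$. The algebra $\mathbb C[x,y]/I$ is a product of local algebras at the points of the support of $I$, whose dimensions are the multiplicities. Sending $I$ to its support with multiplicities defines the Hilbert--Chow morphism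 $\mathcal H_n\to S^n\mathbb C^2=\operatorname{Spec}R_n^+$, an isomorphism over the locus of $n$ distinct points. Through it we regard elements of $R_n^+$ as functions on $\mathcal H_n$; up to sign, $e_1,\dots,e_n$ are the coefficients of the characteristic polynomial of multiplication by $x$ on $\mathcal B$. We use three published results.

\begin{theorem}[Fogarty \cite{Fogarty}]\label{thm:G1}
$\mathcal H_n$ is smooth and irreducible of dimension $2n$.
\end{theorem}

\begin{theorem}[Brian\c{c}on \cite{Briancon}]\label{thm:G2}
The locus $\mathcal H_n^0\subset\mathcal H_n$ of ideals supported at the origin is irreducible of dimension $n-1$.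
\end{theorem}

\begin{theorem}[Haiman \cite{Haiman}]\label{thm:G3}
Let $X_n$ be the isospectral Hilbert scheme, the reduced fiber product of $\mathcal H_n$ and $\mathbb C^{2n}=\operatorname{Spec}R_n$ over $S^n\mathbb C^2$. The projection $X_n\to\mathcal H_n$ is finite and flat. Let $\mathcal P$ be the pushforward of $\mathcal O_{X_n}$ and let $l\ge0$. Then $\mathcal P\otimes\mathcal B^{\otimes l}$ is the pushforward of the structure sheaf of $X_n\times_{\mathcal H_n}F_n\times_{\mathcal H_n}\cdots\times_{\mathcal H_n}F_n$ ($l$ factors $F_n$), which maps to $\mathbb C^{2n}\times\mathbb C^{2l}$. The induced map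
\[
R_n\otimes\mathbb C[x,y]^{\otimes l}\to H^0(\mathcal H_n,\mathcal P\otimes\mathcal B^{\otimes l}),\qquad h\otimes p_1\otimes\cdots\otimes p_l\mapsto h\otimes p_1\otimes\cdots\otimes p_l,
\]
is $S_n$-equivariant for the action on $\mathbb C^{2n}$ and $X_n$, and it is surjective (its image is the polygraph ring $R(n,l)$). Moreover $H^i(\mathcal H_n,\mathcal P\otimes\mathcal B^{\otimes l})=0$ for $i>0$.
\end{theorem}

\subsection{Sections of $\mathcal O(k)$}

Let $\operatorname{Conf}_n\subset\mathbb C^{2n}$ be the open set of ordered $n$-tuples $Q=(Q_1,\dots,Q_n)$ of distinct points. It maps onto the open subset of reduced ideals in $\mathcal H_n$, which is dense by Theorem~\ref{thm:G1}. On $\operatorname{Conf}_n$, evaluation $p\mapsto(p(Q_1),\dots,p(Q_n))$ trivializes $\mathcal B$, hence $\mathcal O(1)$ and $\mathcal O(k)$. So a section of $\mathcal O(k)$ on a nonempty open subset of $\mathcal H_n$ has a \emph{value}, a function on an open subset of $\operatorname{Conf}_n$, and since $\mathcal H_n$ is integral the section is determined by its value. Values multiply when sections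 are multiplied. For $p_1,\dots,p_n\in\mathbb C[x,y]$ the section $p_1\wedge\dots\wedge p_n$ of $\mathcal O(1)$ has value $\det(p_i(x_j,y_j))$, and these determinants span $R_n^-$. Hence every $D\in J_n$ is the value of a unique global section $s_D$ of $\mathcal O(k)$, and $D\mapsto s_D$ is injective and $R_n^+$-linear.

\begin{proposition}\label{prop:sections}
The map $D\mapsto s_D$ is an isomorphism $J_n\to H^0(\mathcal H_n,\mathcal O(k))$, and $H^i(\mathcal H_n,\mathcal O(k))=0$ for $i>0$.
\end{proposition}

\begin{proof}
First, $\mathcal P^{S_n}=\mathcal O_{\mathcal H_n}$. Indeed $\mathcal P$ is locally free, and averaging over $S_n$ makes $\mathcal P^{S_n}$ a direct summand, so it is locally free. Its rank is $1$, because over reduced ideals $X_n\to\mathcal H_n$ is an $S_n$-torsor and $\mathcal H_n$ is connected. The section $1$ is nonzero in every fiber of $\mathcal P$, since these fibers are nonzero algebras; so it trivializes $\mathcal P^{S_n}$.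

Taking invariants is exact in characteristic zero. Applied to Theorem~\ref{thm:G3}, it shows that $\mathcal B^{\otimes l}$ has no higher cohomology and that $H^0(\mathcal B^{\otimes l})$ is spanned over $R_n^+$ by the sections $p_1\otimes\dots\otimes p_l$. For $l=nk$, antisymmetrizing in each of $k$ blocks of $n$ factors splits the quotient map $\mathcal B^{\otimes nk}\to(\Lambda^n\mathcal B)^{\otimes k}=\mathcal O(k)$. So $\mathcal O(k)$ has no higher cohomology and the quotient map is onto on $H^0$. It sends $p_1\otimes\dots\otimes p_{nk}$ to a product of $k$ wedge products, which is $s_D$ for a product $D$ of $k$ determinants. Thus $H^0(\mathcal O(k))$ is the image of $R_n^+J_n=J_n$.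
\end{proof}

\subsection{Two kinds of charts}

The first chart matches the functionals of Lemma~\ref{lem:T}. Let $U\subset\mathcal H_n$ be the open set where $1,x,\dots,x^{n-1}$ is a basis of $\mathcal B$, and let $\omega=1\wedge x\wedge\dots\wedge x^{n-1}$, which trivializes $\mathcal O(1)$ on $U$.

\begin{lemma}\label{lem:U}
$U=\operatorname{Spec}A[a_1,\dots,a_n]$, the point $(e,a)$ being the ideal generated by $x^n-e_1x^{n-1}+\dots+(-1)^ne_n$ and $y-\sum_sa_sx^{s-1}$. For $D\in J_n$ we have $s_D|_U=\pm D^\flat\omega^k$, with a sign depending only on $n$ and $k$.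
\end{lemma}

\begin{proof}
On $U$, expanding $y$ in the basis defines functions $a_s$, and the characteristic polynomial of $x$ vanishes in $\mathcal B$ by the Cayley--Hamilton theorem. The two displayed elements generate an ideal whose quotient is free with basis $1,\dots,x^{n-1}$, so they generate the ideal of the universal family. Conversely, over $\operatorname{Spec}A[a]$ they define a family that is finite and flat of degree $n$ and lies in $U$. The two constructions are inverse to each other. At an ordered tuple with distinct $x_j$, which lies over $U$, we have $y_j=\sum_sa_sx_j^{s-1}$, so the value of $s_D$ is $\theta(D)=\Delta^kD^\flat$, while $\omega$ has value $\det(x_j^{i-1})=(-1)^{\binom n2}\Delta$. Such tuples are dense.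
\end{proof}

The second kind of chart matches the shuffles. For $n=n'+n''$ with $0<n'<n$, let $\Omega\subset\mathcal H_{n'}\times\mathcal H_{n''}$ be the open set of pairs with disjoint supports, and let $\gamma:\Omega\to\mathcal H_n$, $(I',I'')\mapsto I'\cap I''$. It is a morphism because the union of two disjoint flat families is a flat family. An element $D=\sum D'\otimes D''$ of $J_{n'}\otimes J_{n''}$ gives a section $s^\boxtimes_D=\sum s_{D'}\boxtimes s_{D''}$ of $\mathcal O(k)\boxtimes\mathcal O(k)$.

\begin{lemma}\label{lem:glue}
The morphism $\gamma$ is \'etale, $\gamma^*\mathcal O(k)=(\mathcal O(k)\boxtimes\mathcal O(k))|_\Omega$, and $\gamma^*s_D=s_D^\boxtimes|_\Omega$ for $D\in J_n\subset J_{n'}\otimes J_{n''}$. For $c\in A_n$, the function $\gamma^*c$ is the restriction of $c\in A_{n'}\otimes A_{n''}$. As $n'$ varies, the images $\gamma(\Omega)$ are open and cover the set of ideals with at least two support points.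
\end{lemma}

\begin{proof}
A tangent vector to a Hilbert scheme is a flat family over $\mathbb C[t]/(t^2)$. From the union of two such families with disjoint supports, the two parts are recovered by localizing at their supports, so the differential of $\gamma$ is injective. A morphism of smooth varieties of the same dimension with injective differential is \'etale, and \'etale morphisms are open. By the Chinese remainder theorem $\gamma^*\mathcal B=\mathcal B'\oplus\mathcal B''$, so $\gamma^*\mathcal O(1)=\mathcal O(1)\boxtimes\mathcal O(1)$, compatibly with the trivializations at a tuple $(Q',Q'')$ of $n$ distinct points. At such tuples, which are dense in the integral scheme $\Omega$, both $\gamma^*s_D$ and $s_D^\boxtimes$ have value $D(Q',Q'')$, and both functions attached to $c$ have value $c(Q',Q'')$. Finally, splitting a support with at least two points into two nonempty parts writes $I$ as $I'\cap I''$, and ideals in $\gamma(\Omega)$ have at least two support points.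
\end{proof}

We shall use that an \'etale morphism remains \'etale after base change and is faithfully flat onto its open image, and that a section of a quasi-coherent sheaf whose pullback under a faithfully flat morphism vanishes is zero.

\subsection{The scheme $Z$ and its one-point locus $P$}

Let $Z\subset\mathcal H_n$ be the closed subscheme $e_1=\dots=e_n=0$. Its points are the ideals supported on the line $x=0$. Let $P\subset Z$ be the closed subset of ideals supported at a single point $(0,b)$.

\begin{proposition}\label{prop:Z}
\begin{enumerate}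
\item[(a)] $Z$ is Cohen--Macaulay of pure dimension $n$, and $e_1,\dots,e_n$ is a regular sequence at each of its points.
\item[(b)] Restriction of sections induces an isomorphism $J_n/A_+J_n\cong H^0(Z,\mathcal O_Z(k))$.
\item[(c)] Each $J_n^{(d)}$ is a graded free $A$-module of finite rank.
\item[(d)] $P$ is irreducible of dimension $n$, and $\dim(P\setminus U)\le n-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Fix multiplicities $\lambda_1,\dots,\lambda_r\ge 1$ with sum $n$. An ideal supported at distinct points $(0,b_1),\dots,(0,b_r)$ with these multiplicities is an intersection of translates of ideals in $\mathcal H^0_{\lambda_1},\dots,\mathcal H^0_{\lambda_r}$. These ideals thus form the image of an open subset of $\mathbb C^r\times\prod_i\mathcal H^0_{\lambda_i}$, which has dimension $r+\sum_i(\lambda_i-1)=n$ by Theorem~\ref{thm:G2}. There are finitely many such strata, so $\dim Z\le n$. By Krull's height theorem each component of $Z$ has dimension at least $2n-n$. In a Cohen--Macaulay local ring, such as the regular local rings of $\mathcal H_n$, elements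 $e_1,\dots,e_n$ of the maximal ideal that lower the dimension by $n$ form a regular sequence, and the quotient is Cohen--Macaulay.

(b), (c) Let $\mathcal K_\bullet$ be the Koszul complex of $e_1,\dots,e_n$ with coefficients in $\mathcal O(k)$, with $\mathcal K_i=\mathcal O(k)^{\oplus\binom ni}$. It is exact off $Z$, where some $e_i$ is a unit, and by (a) it is a resolution of $\mathcal O_Z(k)$. Its terms have no higher cohomology by Proposition~\ref{prop:sections}, so its hypercohomology is computed by global sections: $H_i(\Gamma(\mathcal K_\bullet))=H^{-i}(Z,\mathcal O_Z(k))$. The complex $\Gamma(\mathcal K_\bullet)$ is the Koszul complex of the $A$-module $J_n$, whose homology is $\operatorname{Tor}^A_i(J_n,\mathbb C)$. For $i=0$ we obtain (b). For $i>0$ we obtain $\operatorname{Tor}^A_i(J_n,\mathbb C)=0$, hence the same vanishing for the summand $J_n^{(d)}$, which is finitely generated; this gives (c).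

(d) Translation gives a bijective morphism $\mathbb C\times\mathcal H_n^0\to P$, so $P$ is irreducible of dimension $n$ by Theorem~\ref{thm:G2}. The open subset $P\cap U$ contains $(x^n,y)$, so its complement is a proper closed subset.
\end{proof}

By Lemma~\ref{lem:U}, $Z\cap U=\operatorname{Spec}\mathbb C[a_1,\dots,a_n]$ consists of the ideals $(x^n,\,y-\sum_sa_sx^{s-1})$, supported at $(0,a_1)$. So $Z\cap U=P\cap U$, and (d) is the precise form of the statement that $n$ points typically collide along a graph.

\begin{example}\label{ex:Z2}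
Let $n=2$, in the notation of Section~\ref{sec:two}. In an algebra $\mathbb C[x,y]/I$ of dimension $2$, $x$ and $y$ are not both scalars, so $\mathcal H_2=U\cup U'$, where $1,y$ is a basis on $U'$. On $U$ take coordinates $p_x,p_y,w=u^2,a=a_2$, with $v=au$. On $U'$, where $x=b_1+b_2y$, take coordinates $p_x,p_y,w'=v^2,b=b_2$, with $u=bv$. Since $A_+=(p_x,u^2)$, the scheme $Z$ is $\{p_x=w=0\}$ on $U$ and $\{p_x=b^2w'=0\}$ on $U'$. It has two components: $P$, given by $w'=0$ on $U'$, and the double component $b^2=0$. For $D=u^iv^j\in J_2$ and $l=(i+j-k)/2$, comparing values gives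
\[
s_D=\pm\,w^la^j\,(1\wedge x)^k\ \text{ on }U,\qquad s_D=\pm\,w'^{\,l}b^i\,(1\wedge y)^k\ \text{ on }U'.
\]
So $s_D$ vanishes on $Z\cap U$ if and only if $i+j\ge k+2$, and on $Z\setminus P=\{p_x=b^2=0,\ w'\ne0\}$ if and only if $i\ge2$. These are the two conditions of Section~\ref{sec:twodual}. The scheme structure cannot be ignored: $s_D$ for $D=uv^{k+1}$ vanishes on the reduced scheme $Z_{\mathrm{red}}$, but $D\notin A_+J_2$.
\end{example}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

The inclusion $\Delta^{-(k-1)}T_n\subset M_n$ is Lemma~\ref{lem:T}(c). Let $M'=\Delta^{-(k-1)}T_n+\mathrm{Sh}_n$, a bigraded $A$-submodule of $M_n$, and fix $d$. By the graded Nakayama lemma applied to $M_n^{(d)}/M'^{(d)}$, it suffices to show that $M'^{(d)}\to M_n^{(d)}/A_+M_n^{(d)}$ is onto. Since $J_n^{(d)}$ is free of finite rank, Proposition~\ref{prop:dual} gives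
\[
M_n^{(d)}/A_+M_n^{(d)}=\operatorname{Hom}_{\mathbb C}\big(J_n^{(d)}/A_+J_n^{(d)},\,\mathbb C\big),
\]
where $f$ corresponds to $D\mapsto\varphi_f(D)\bmod A_+$. A subspace of the dual of a finite-dimensional space is everything if and only if its annihilator is zero. So we must prove:
\begin{quote}
$(\ast)$ If $D\in J_n^{(d)}$ and $\varphi_f(D)\in A_+$ for all $f\in M'$, then $D\in A_+J_n$.
\end{quote}
Let $D$ be as in $(\ast)$. By Proposition~\ref{prop:Z}(b) it is enough to show that $s_D|_Z=0$.

\emph{Step 1: $s_D$ vanishes on $Z\cap U$.} For $f=\Delta^{-(k-1)}\eta^\alpha$, Lemma~\ref{lem:T}(c) shows that $\varphi_f(D)$ is $\alpha!$ times the coefficient of $a^\alpha$ in $D^\flat$. So $D^\flat\in A_+A[a]$, which is the ideal of $Z\cap U$ in $U$, and $s_D|_U=\pm D^\flat\omega^k$ by Lemma~\ref{lem:U}.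

\emph{Step 2: $s_D$ vanishes on $Z\setminus P$.} Let $\lambda=(n',n'')$ with $0<n'<n$, and $B=B_\lambda$. For $f\in M_{n'}$, $g\in M_{n''}$ let $\beta=(\varphi_f\otimes\varphi_g)(D)\in B$. The hypothesis controls only the trace of $\beta/\Pi_\lambda$, but we may vary $f$ and $g$ within their modules. For $b=\sum c'\otimes c''\in B$, the element $\sum(c'f)*(c''g)$ lies in $M'$, and by Lemma~\ref{lem:shuffle} its functional takes the value $\operatorname{Tr}(b\beta/\Pi_\lambda)$ at $D$. This lies in $A_+$ for every $b$, so $\beta\in A_+B$ by Lemma~\ref{lem:trace}.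

Choose bases of the free modules $J_{n'}^{(d')}$ and $J_{n''}^{(d'')}$ over $A_{n'}$ and $A_{n''}$. Their products form a $B$-basis of $J_{n'}\otimes J_{n''}$, and by Proposition~\ref{prop:dual} the coordinate functionals have the form $\varphi_f\otimes\varphi_g$. All coordinates of $D$ thus lie in $A_+B$, so $D=\sum_ie_iD_i$ with $D_i\in J_{n'}\otimes J_{n''}$. By Lemma~\ref{lem:glue}, $\gamma^*s_D=\sum_i(\gamma^*e_i)\,s^\boxtimes_{D_i}|_\Omega$, which vanishes on the scheme $\gamma^{-1}(Z)$ defined by the $\gamma^*e_i$. The morphism $\gamma^{-1}(Z)\to Z$ is \'etale with image $Z\cap\gamma(\Omega)$, so $s_D|_Z$ vanishes on this open subscheme. As $n'$ varies, these open subschemes cover $Z\setminus P$.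

\emph{Step 3: the remaining locus.} The section $s_D|_Z$ vanishes on the open subscheme $Z\setminus(P\setminus U)$, and $\dim(P\setminus U)<n$ by Proposition~\ref{prop:Z}(d). A Cohen--Macaulay scheme has no embedded points, so the associated points of $Z$ are the generic points of its components. These have dimension $n$, so their generic points lie outside $P\setminus U$. A section of a line bundle on a Noetherian scheme that vanishes on an open set containing all associated points is zero. Hence $s_D|_Z=0$, which proves $(\ast)$ and Theorem~\ref{thm:A}. \qed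

\begin{remark}
The dimension in Theorem~\ref{thm:G2} makes $Z$ a complete intersection, which gives both the Koszul resolution and the absence of embedded points. The irreducibility in Theorem~\ref{thm:G2} is used only in Proposition~\ref{prop:Z}(d): an $n$-dimensional component of $P$ outside $U$ would be seen by neither family of functionals. Theorem~\ref{thm:G3} is used only through Proposition~\ref{prop:sections}: the vanishing turns the Koszul resolution into the freeness of $J_n$, and the surjectivity ensures that the module of sections is $J_n$ and not larger.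
\end{remark}

\section{Freeness of the shuffle algebra}\label{sec:B}

To show that there are no relations among products of generators, we need to recover the factors from a product. The tool is a map in the opposite direction to the product: view $f\in M_n$ as a function of separate groups of points, clear the poles between groups, and project each group to its primitive quotient. Clearing poles means multiplying by a power of $\Pi_\lambda$, so we must also show that this multiplication loses no information.

For a composition $\lambda$ of $n$ put $M_\lambda=\bigotimes_aM_{\lambda_a}\subset K[\mathbf y]$, $J_\lambda=\bigotimes_aJ_{\lambda_a}$, $R^-_\lambda=\bigotimes_aR^-_{\lambda_a}$ and $Q_\lambda=\bigotimes_aM^{\mathrm{prim}}_{\lambda_a}$, the $a$-th factor being written in the variables of $G_a$. These are $B_\lambda$-modules, and the projection $\pi_\lambda:M_\lambda\to Q_\lambda$ is $B_\lambda$-linear. Products of coset representatives are coset representatives, so for either bracketing of a triple product we get the same sum; thus $*$ is associative, and the iterated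 product is the linear map
\begin{equation}\label{eq:iter}
M_\lambda\to M_n,\qquad h\mapsto\sum_{\sigma\in S_n/S_\lambda}\varepsilon(\sigma)^{k-1}\sigma h .
\end{equation}
The permutation exchanging two consecutive blocks of sizes $n',n''$ has $n'n''$ inversions, so $f*g=(-1)^{(k-1)n'n''}g*f$. This is supercommutativity for the parities $(k-1)n$, since $(k-1)^2\equiv k-1$ mod $2$.

\subsection{Clearing the poles between groups}

\begin{lemma}\label{lem:coproduct}
$\Pi_\lambda^kM_n\subset M_\lambda$.
\end{lemma}

\begin{proof}
We first prove the dual statement $\Pi_\lambda^kJ_\lambda\subset B_\lambda J_n$. With the bases of Lemma~\ref{lem:trace}, put $w_j=b_j^*/\Pi_\lambda$. The matrices $\mathcal U=(\sigma b_j)_{\sigma,j}$ and $\mathcal W=(\sigma w_j)_{\sigma,j}$, $\sigma\in S_n/S_\lambda$, are square, and $\operatorname{Tr}(b_iw_j)=\delta_{ij}$ says that $\mathcal U^T\mathcal W=1$. Hence $\mathcal W\,\mathcal U^T=1$, and the row of the trivial coset reads $\sum_jw_j\,\sigma(b_j)=\delta_{\sigma,1}$. For $E\in R^-_\lambda$ put $E_j=\sum_{\sigma\in S_n/S_\lambda}\varepsilon(\sigma)\sigma(b_jE)\in R_n^-$.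 Then
\[
\sum_jw_jE_j=\sum_\sigma\varepsilon(\sigma)\,\sigma(E)\sum_jw_j\,\sigma(b_j)=E,
\]
that is, $\Pi_\lambda E=\sum_jb_j^*E_j\in B_\lambda R_n^-$. Since $J_\lambda$ is spanned by $k$-fold products of elements of $R_\lambda^-$, the dual statement follows.

Let $f\in M_n$ and $h=\Pi_\lambda^kf$. For $D\in J_\lambda$, $\langle D,h\rangle=\langle\Pi_\lambda^kD,f\rangle$ is a polynomial by Lemma~\ref{lem:test}. It is anti-invariant under $S_\lambda$, so it lies in $\Delta_\lambda B_\lambda$. Thus $\langle\,\cdot\,,h\rangle/\Delta_\lambda$ is a $B_\lambda$-linear map $J_\lambda\to B_\lambda$, which vanishes on all but finitely many of the summands $\bigotimes_aJ_{\lambda_a}^{(d_a)}$. By freeness and Proposition~\ref{prop:dual},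
\[
\operatorname{Hom}_{B_\lambda}\Big(\bigotimes_aJ_{\lambda_a}^{(d_a)},B_\lambda\Big)=\bigotimes_a\operatorname{Hom}_{A_{\lambda_a}}\big(J_{\lambda_a}^{(d_a)},A_{\lambda_a}\big)=\bigotimes_aM_{\lambda_a}^{(d_a)},
\]
so the map equals $\langle\,\cdot\,,h'\rangle/\Delta_\lambda$ for some $h'\in M_\lambda$.

It remains to see that $g=h-h'$ is zero. The element $\Delta_\lambda^{k-1}g$ is $S_\lambda$-invariant and pairs to zero with $R_\lambda^-$, because $\Delta_\lambda^{k-1}R_\lambda^-\subset J_\lambda$. Formula \eqref{eq:alt} holds with $S_\lambda$ in place of $S_n$, by the same proof, and gives $\sum_{\sigma\in S_\lambda}\varepsilon(\sigma)\sigma(b\Delta_\lambda^{k-1}g_\alpha)=0$ for all $b\in\mathbb C[\mathbf x]$. Divided by $\Delta_\lambda$, the left side is the trace of $b\Delta_\lambda^{k-2}g_\alpha$ for the extension $K/K^{S_\lambda}$. As $\mathbb C[\mathbf x]$ spans $K$ over $K_0\subset K^{S_\lambda}$ and the trace form is nondegenerate, $g_\alpha=0$.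
\end{proof}

\subsection{The primitive quotient as a module}

A polynomial in $x$ is \emph{translation-invariant} if it is unchanged by $x_i\mapsto x_i+t$ for all $i$ simultaneously.

\begin{lemma}\label{lem:nilpotent}
The zero locus of $\operatorname{Ann}_A(M_n^{\mathrm{prim}})$ in $\operatorname{Spec}A$ is contained in the set of multisets $\{t,\dots,t\}$. Every translation-invariant $c\in A$ that is homogeneous of positive degree acts nilpotently on $M_n^{\mathrm{prim}}$.
\end{lemma}

\begin{proof}
Let $\lambda=(n',n'')$ with $0<n'<n$, $b\in B_\lambda$ and $f\in M_n$. By Lemma~\ref{lem:coproduct}, $b\Pi_\lambda^kf\in M_\lambda$, and since $f$ has sign $\varepsilon^{k-1}$, its image under \eqref{eq:iter} is $\operatorname{Tr}(b\Pi_\lambda^k)f$. So $\operatorname{Tr}(b\Pi_\lambda^k)\in A$ annihilates $M_n^{\mathrm{prim}}$.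

Closed points of $\operatorname{Spec}A$ are multisets of $n$ complex numbers, and closed points of $\operatorname{Spec}B_\lambda$ are pairs of multisets of sizes $n',n''$. Take a multiset whose entries are not all equal and order it as $z=(z_1,\dots,z_n)$ so that, for some $0<n'<n$, no $z_i$ with $i\le n'$ equals a $z_j$ with $j>n'$. Then $\Pi_\lambda(z)\ne0$. Let $[z]$ be the image of $z$ in $\operatorname{Spec}B_\lambda$. Finitely many points of $\operatorname{Spec}B_\lambda$ lie over the given multiset; choose $b\in B_\lambda$ equal to $1$ at $[z]$ and to $0$ at the others. Then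
\[
\operatorname{Tr}(b\Pi_\lambda^k)(z)=\sum_{\sigma\in S_n/S_\lambda}(b\Pi_\lambda^k)(\sigma^{-1}z)=\Pi_\lambda(z)^k\cdot\#\{\sigma:\ [\sigma^{-1}z]=[z]\}\ne0,
\]
as the trivial coset is counted. This proves the first statement. On the multisets $\{t,\dots,t\}$ the polynomial $c$ takes the value $c(0,\dots,0)=0$, so by the Nullstellensatz a power of $c$ lies in the annihilator.
\end{proof}

Along the remaining direction, simultaneous translation, the module is free; this comes from an action of the Weyl algebra.

\begin{lemma}\label{lem:weyl}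
Let $p,\partial$ be operators on a vector space $W$ with $[\partial,p]=n\neq0$ and $\partial$ locally nilpotent. Then $\mathbb C[p]\otimes\ker\partial\to W$ is an isomorphism. If $(p,\partial)$ and $(p',\partial')$ are two such pairs that commute with each other, then $W=\mathbb C[p,p']\otimes(\ker\partial\cap\ker\partial')$.
\end{lemma}

\begin{proof}
For $w\in\ker\partial$ we have $\partial p^iw=nip^{i-1}w$. If $\sum_{i\le l}p^iw_i=0$ with $w_i\in\ker\partial$, applying $\partial^l$ gives $n^ll!\,w_l=0$; this gives injectivity. If $\partial^{l+1}w=0$, then $\partial^lw\in\ker\partial$ and $w-p^l\partial^lw/(n^ll!)$ is killed by $\partial^l$; induction on $l$ gives surjectivity. For two pairs, $\ker\partial$ is stable under $p',\partial'$, and we apply the first statement twice.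
\end{proof}

Let $\partial_x=\sum_i\partial_{x_i}$ and $\partial_y=\sum_i\partial_{y_i}$, except in the expression $D(x,\partial_y)$, which keeps its meaning.

\begin{lemma}\label{lem:N}
The operators $p_1(x),p_1(y),\partial_x,\partial_y$ preserve $M_n$ and $\mathrm{Sh}_n$, and $M_n^{\mathrm{prim}}=\mathbb C[p_1(x),p_1(y)]\otimes N_n$, where $N_n=\ker\partial_x\cap\ker\partial_y\subset M_n^{\mathrm{prim}}$ is bigraded.
\end{lemma}

\begin{proof}
The four operators commute with $S_n$, and $\partial_x\Delta=0$, so they preserve $\Delta^{-(k-1)}R_n^+$. The derivations $\partial_x,\partial_y$ preserve $R_n^-$ and hence $(R_n^-)^{k-1}$. For $D\in(R_n^-)^{k-1}$ write $\widehat D=D(x,\partial_y)$. For $f\in M_n$,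
\[
\widehat D\,\partial_xf=\partial_x\widehat Df-\widehat{\partial_xD}\,f,\qquad \widehat D\,\partial_yf=\partial_y\widehat Df,\qquad \widehat D\,(p_1(y)f)=p_1(y)\widehat Df+\widehat{\partial_yD}\,f,
\]
the last because $[\partial_{y_i}^l,y_i]=l\,\partial_{y_i}^{l-1}$. All right sides lie in $R_n$, and $p_1(x)\in A$; so $M_n$ is preserved. Each of the four operators $L$ is a sum of one term for each index $i$ and commutes with $S_n$, so $L(f*g)=(Lf)*g+f*(Lg)$, and $\mathrm{Sh}_n$ is preserved. We have $[\partial_x,p_1(x)]=[\partial_y,p_1(y)]=n$, the two pairs commute, and $\partial_x,\partial_y$ are locally nilpotent because they lower degrees that are bounded below. Lemma~\ref{lem:weyl} applies.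
\end{proof}

\begin{lemma}\label{lem:inj}
$\Pi_\lambda$ acts injectively on $Q_\lambda$.
\end{lemma}

\begin{proof}
It suffices to treat each factor $\Pi_{ab}=\prod_{i\in G_a,\,j\in G_b}(x_i-x_j)$, $a<b$. Let $c_a=\lambda_a^{-1}\sum_{i\in G_a}x_i$ and $\tilde x_i=x_i-c_a$ for $i\in G_a$. Then
\[
\Pi_{ab}=\prod_{i,j}\big((c_a-c_b)+(\tilde x_i-\tilde x_j)\big)=\zeta+\nu,\qquad\zeta=(c_a-c_b)^{\lambda_a\lambda_b},
\]
where $\nu$ is the sum over $l<\lambda_a\lambda_b$ of $(c_a-c_b)^l$ times the elementary symmetric polynomial of degree $\lambda_a\lambda_b-l$ in the differences $\tilde x_i-\tilde x_j$. The latter is a polynomial in the $\tilde x$, homogeneous of positive degree and symmetric in each group. So it is a sum of products $c'c''$ of translation-invariant homogeneous elements of $A_{\lambda_a}$ and $A_{\lambda_b}$, at least one of positive degree. By Lemma~\ref{lem:nilpotent}, $\nu$ is a finite sum of commuting nilpotent operators on $Q_\lambda$, so it is nilpotent. By Lemma~\ref{lem:N}, $Q_\lambda$ is free over $\mathbb C[c_1,\dots,c_r]$, so $\zeta$ is injective. If $(\zeta+\nu)w=0$,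 then $\zeta^lw=(-\nu)^lw=0$ for large $l$, since $\zeta$ and $\nu$ commute; so $w=0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Let $V=\bigoplus_{n\ge1}V_n$ and let $\Theta:S(V)\to\bigoplus_nM_n$ be the algebra map extending the inclusions. It is onto by induction on $n$, since $M_n=V_n+\mathrm{Sh}_n$ and $\mathrm{Sh}_n$ is spanned by products of elements of lower degree. For injectivity, let $\lambda=(\lambda_1,\dots,\lambda_r)$ be a composition of $n$ and define, using Lemma~\ref{lem:coproduct},
\[
\rho_\lambda:M_n\to Q_\lambda,\qquad\rho_\lambda(f)=\pi_\lambda(\Pi_\lambda^kf).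
\]

\emph{The value of $\rho_\lambda$ on a product.} Let $v_j\in M_{\mu_j}$, $1\le j\le s$, with $\mu_j\ge1$ and $\sum_j\mu_j=n$. By \eqref{eq:iter}, $v_1*\cdots*v_s$ is a signed sum of terms $v_1(X_1)\cdots v_s(X_s)$ over ordered set partitions $(X_1,\dots,X_s)$ of $\{1,\dots,n\}$ with $|X_j|=\mu_j$, where $v_j(X_j)$ is $v_j$ written in the variables indexed by $X_j$ in increasing order. The $S_\lambda$-orbits of such partitions are indexed by the matrices $\kappa=(\kappa_{aj})$, $\kappa_{aj}=|G_a\cap X_j|$, with row sums $\lambda_a$ and column sums $\mu_j$. Let $f_\kappa$ be the partial sum over an orbit. Choose the partition in the orbit for which the blocks $G_a\cap X_1,\dots,G_a\cap X_s$ are consecutive in $G_a$, in this order. Let $t$ be its signed term and $S_\kappa\subset S_\lambda$ the subgroup preserving all blocks. Then $f_\kappa=\sum_{\tau\in S_\lambda/S_\kappa}\varepsilon(\tau)^{k-1}\tau(t)$.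

Let $\Pi^{(j)}$ be the product of the $x_i-x_{i'}$, $i<i'$, with $i,i'\in X_j$ in different groups. Lemma~\ref{lem:coproduct} for $v_j$ and the composition $(\kappa_{1j},\dots,\kappa_{rj})$ with zeros omitted gives $(\Pi^{(j)})^kv_j(X_j)\in\bigotimes_aM_{\kappa_{aj}}$. The quotient $\Pi_\lambda/\prod_j\Pi^{(j)}$ is the product, over $a<a'$ and $j\ne j'$, of all differences $x_i-x_{i'}$ with $i\in G_a\cap X_j$ and $i'\in G_{a'}\cap X_{j'}$. It is $S_\kappa$-invariant, so it lies in $\bigotimes_{a,j}A_{\kappa_{aj}}$. Hence $\Pi_\lambda^kt\in\bigotimes_{a,j}M_{\kappa_{aj}}$. Since $\Pi_\lambda$ is $S_\lambda$-invariant, $\Pi_\lambda^kf_\kappa=\sum_\tau\varepsilon(\tau)^{k-1}\tau(\Pi_\lambda^kt)$ is the image of $\Pi_\lambda^kt$ under the tensor product over $a$ of the iterated shuffles $\bigotimes_jM_{\kappa_{aj}}\to M_{\lambda_a}$. So $\Pi_\lambda^kf_\kappa\in M_\lambda$, and $\pi_\lambda(\Pi_\lambda^kf_\kappa)=0$ if some row of $\kappa$ has two or more nonzero entries, because that shuffle lands in $\mathrm{Sh}_{\lambda_a}$.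

Only matrices with exactly one nonzero entry in each row contribute, and every column is nonzero. If $s>r$ there are none, and $\rho_\lambda(v_1*\cdots*v_s)=0$. If $s=r$, they correspond to permutations $w$ of $\{1,\dots,r\}$ with $\mu_{w(a)}=\lambda_a$, through $X_{w(a)}=G_a$; then $f_\kappa=t\in M_\lambda$, and
\begin{equation}\label{eq:rho}
\rho_\lambda(v_1*\cdots*v_r)=\Pi_\lambda^k\sum_w\pm\,\bar v_{w(1)}\otimes\cdots\otimes\bar v_{w(r)},
\end{equation}
where bars denote classes in the primitive quotients. The sign is $\varepsilon^{k-1}$ of the permutation that moves the $j$-th block of $\mu$ onto $X_j$. Each pair $j<j'$ with $w^{-1}(j)>w^{-1}(j')$ contributes $\mu_j\mu_{j'}$ inversions, so this is the Koszul sign for the parities $(k-1)\mu_j$.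

\emph{Injectivity.} Suppose $0\ne z\in\ker\Theta$ has degree $n\ge1$. Write $z=\sum_sz_s$ with $z_s\in S^s(V)$, and let $r$ be minimal with $z_r\ne0$. Decompose $z_r$ by the multiset of degrees of the $r$ factors, and choose a partition $\lambda$ of $n$ with $r$ parts whose component $z_\lambda$ is nonzero. Let $\operatorname{Aut}(\lambda)$ be the group of permutations $w$ with $\lambda_{w(a)}=\lambda_a$, acting on $V_\lambda=V_{\lambda_1}\otimes\cdots\otimes V_{\lambda_r}$ with Koszul signs. The type-$\lambda$ part of $S^r(V)$ is the space of coinvariants of $V_\lambda$, so by averaging $z_\lambda$ has an invariant lift $\hat z\in V_\lambda$, and $\hat z\ne0$. The $z_s$ with $s>r$ contribute zero to $\rho_\lambda\Theta(z)$, and so do the components of $z_r$ of other types, for which the sum in \eqref{eq:rho} is empty. Hence $0=\rho_\lambda\Theta(z)=|\operatorname{Aut}(\lambda)|\,\Pi_\lambda^k\,\pi_\lambda(\hat z)$. By Lemma~\ref{lem:inj}, $\pi_\lambda(\hat z)=0$, and $\pi_\lambda$ restricts to an isomorphism $V_\lambda\to Q_\lambda$. So $\hat z=0$, a contradiction.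

Finally, a bigraded complement $V_n$ of $\Delta^{-(k-1)}T_n\cap\mathrm{Sh}_n$ in $\Delta^{-(k-1)}T_n$ satisfies $M_n=V_n\oplus\mathrm{Sh}_n$ by Theorem~\ref{thm:A}. \qed

\section{Symmetry and degree bounds}\label{sec:C}

The definition of $M_n$ treats $x$ and $y$ very differently, and it gives only a lower bound on each degree. The module $J_n$, however, is symmetric under $x\leftrightarrow y$. We identify the graded dual of $M_n^{\mathrm{prim}}$ with the local cohomology of $\mathcal O(k)$ along $P$. Once the center of mass is split off, $P$ becomes the symmetric condition that all points coincide, and the symmetry converts the lower bounds into upper bounds.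

\subsection{Local cohomology}

Let $W$ be a Noetherian scheme, $Y\subset W$ closed and $\mathcal F$ quasi-coherent. The groups $H^i_Y(W,\mathcal F)$ and the sheaves $\mathcal H^i_Y(\mathcal F)$ are the derived functors of sections supported in $Y$; they depend only on the underlying set of $Y$. We use the following standard facts.
\begin{enumerate}
\item[(L1)] For closed $Y'\subset Y$ there is a long exact sequence $\cdots\to H^i_{Y'}(W,\mathcal F)\to H^i_Y(W,\mathcal F)\to H^i_{Y\setminus Y'}(W\setminus Y',\mathcal F)\to\cdots$, and $H^i_Y(W,\mathcal F)=H^i_Y(W',\mathcal F)$ for any open $W'\supset Y$.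
\item[(L2)] If $W$ is smooth, $\mathcal F$ is locally free and $Y$ has codimension at least $c$, then $\mathcal H^i_Y(\mathcal F)=0$ for $i<c$. By the spectral sequence $H^i(W,\mathcal H^j_Y(\mathcal F))\Rightarrow H^{i+j}_Y(W,\mathcal F)$, we get $H^i_Y(W,\mathcal F)=0$ for $i<c$ and $H^c_Y(W,\mathcal F)=\Gamma(W,\mathcal H^c_Y(\mathcal F))$.
\item[(L3)] Let $Y$ be the zero set of global functions $\mathbf f=(f_1,\dots,f_l)$, and let $\check C(\mathbf f;\mathcal F)$ be the complex $\mathcal F\to\bigoplus_i\mathcal F_{f_i}\to\bigoplus_{i<j}\mathcal F_{f_if_j}\to\cdots\to\mathcal F_{f_1\cdots f_l}$ in degrees $0,\dots,l$. Its cohomology sheaves are $\mathcal H^i_Y(\mathcal F)$ and its hypercohomology is $H^i_Y(W,\mathcal F)$. If $Y'$ is the zero set of a longer sequence $(\mathbf f,\mathbf g)$, the map $H^i_{Y'}\to H^i_Y$ is induced by the projection $\check C(\mathbf f,\mathbf g;\mathcal F)\to\check C(\mathbf f;\mathcal F)$ that kills the terms involving $\mathbf g$. Since $H^i(W,\mathcal F_f)=H^i(W,\mathcal F)_f$, if $\mathcal F$ has no higher cohomology then $H^i_Y(W,\mathcal F)$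 is the cohomology of the complex of modules $\check C(\mathbf f;\Gamma(W,\mathcal F))$.
\end{enumerate}

We choose equations adapted to translations. Let $\tilde x_j=x_j-p_1(x)/n$, $\tilde y_j=y_j-p_1(y)/n$, and
\[
f_1=p_1(x),\qquad f_i=e_i(\tilde x),\qquad g_i=e_i(\tilde y)\qquad(2\le i\le n).
\]
Expanding $\prod_j(z-x_j)=\prod_j\big((z-f_1/n)-\tilde x_j\big)$ and using $e_1(\tilde x)=0$ writes each $e_i$ as a polynomial in the $f$'s. So $A=\mathbb C[f_1,\dots,f_n]$ is a polynomial ring with $\deg f_i=i$ and $A_+=(\mathbf f)$. On $\mathcal H_n$, the zero set of $\mathbf f$ is $Z$. The $g_i$ vanish exactly when all $\tilde y_j$ vanish, so the zero set of $(\mathbf f,\mathbf g)$ is $P$. By Proposition~\ref{prop:sections} and (L3), $H^i_Z(\mathcal H_n,\mathcal O(k))$ and $H^i_P(\mathcal H_n,\mathcal O(k))$ are the cohomology of $\check C(\mathbf f;J_n)$ and $\check C(\mathbf f,\mathbf g;J_n)$. These complexes are bigraded, and so is the natural map $H^i_P\to H^i_Z$.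

\subsection{The dual of $M_n$}

The complex $\check C(\mathbf f;A)$ is the tensor product of the complexes $\mathbb C[f_i]\to\mathbb C[f_i,f_i^{-1}]$, so it has cohomology only in degree $n$, where it is a module $H(A)$ with basis $f_1^{-l_1}\cdots f_n^{-l_n}$, $l_i\ge1$. Let $\operatorname{Res}:H(A)\to\mathbb C$ be the coefficient of $(f_1\cdots f_n)^{-1}$, which has degree $-\binom{n+1}2$. The form $\operatorname{Res}(ch)$ on $A\times H(A)$ makes the monomials $f^{l}$ and $f^{-l}(f_1\cdots f_n)^{-1}$ dual bases. The top cohomology of $\check C(\mathbf f;\,\cdot\,)$ is a cokernel, so it is $(\,\cdot\,)\otimes_AH(A)$, for $A$-modules as well as for quasi-coherent sheaves on a scheme over $\operatorname{Spec}A$. In particular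
\[
H^n_Z(\mathcal H_n,\mathcal O(k))=J_n\otimes_AH(A),\qquad\mathcal H^n_Z(\mathcal O(k))=\mathcal O(k)\otimes_AH(A),
\]
and under (L2) the class $\sum D_\alpha\otimes h_\alpha$ is the section $\sum s_{D_\alpha}\otimes h_\alpha$.

\begin{lemma}\label{lem:res}
The form $(f,D\otimes h)\mapsto\operatorname{Res}(\varphi_f(D)h)$ on $M_n\times H^n_Z(\mathcal H_n,\mathcal O(k))$ is a perfect pairing between the finite-dimensional pieces of bidegrees $(i,j)$ and $(-i-n,j)$, and it vanishes on other pairs of bidegrees.
\end{lemma}

\begin{proof}
In $y$-degree $j$, a homogeneous basis of $J_n^{(j)}$ and the dual basis of $M_n^{(j)}$ (Propositions~\ref{prop:Z}(c) and~\ref{prop:dual}) split the form into finitely many shifted copies of the form on $A\times H(A)$. The $x$-degree of $\varphi_f(D)h$ is $\deg f+\deg D+\deg h-\binom n2$, and it equals $-\binom{n+1}2$ exactly when $\deg D+\deg h=-\deg f-n$.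
\end{proof}

\subsection{The dual of the primitive quotient}

\begin{proposition}\label{prop:perp}
The map $H^n_P(\mathcal H_n,\mathcal O(k))\to H^n_Z(\mathcal H_n,\mathcal O(k))$ is injective with image $\mathrm{Sh}_n^\perp$. Hence $\dim(M_n^{\mathrm{prim}})_{(i,j)}=\dim H^n_P(\mathcal H_n,\mathcal O(k))_{(-i-n,j)}$.
\end{proposition}

\begin{proof}
By (L1) and (L2), since $Z$ has codimension $n$, the sequence
\[
0\to H^n_P(\mathcal H_n,\mathcal O(k))\to H^n_Z(\mathcal H_n,\mathcal O(k))\to\Gamma\big(\mathcal H_n\setminus P,\ \mathcal H^n_Z(\mathcal O(k))\big)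
\]
is exact. So we must show that $\xi=\sum_\alpha D_\alpha\otimes h_\alpha$ is orthogonal to $\mathrm{Sh}_n$ if and only if, as a section, it vanishes on $\mathcal H_n\setminus P$. The sheaf is supported on $Z$, and the open sets $\gamma(\Omega)$ are disjoint from $P$ and cover $Z\setminus P$. It is therefore enough to fix $\lambda=(n',n'')$ with $0<n'<n$ and to show that $\xi$ is orthogonal to all $f*g$, $f\in M_{n'}$, $g\in M_{n''}$, if and only if $\xi$ vanishes on $\gamma(\Omega)$. Let $B=B_\lambda$, $J_\lambda=J_{n'}\otimes J_{n''}$, and let $\xi_B$ be the image of $\xi$ in $J_\lambda\otimes_AH(A)$. We show that both conditions are equivalent to $\xi_B=0$.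

\emph{The algebraic side.} As in Step 2 of Section~\ref{sec:A}, we may replace $(f,g)$ by $(c'f,c''g)$ and sum. By Lemma~\ref{lem:shuffle}, orthogonality thus means that for all $f,g$ and all $b\in B$,
\[
\sum_\alpha\operatorname{Res}\big(\operatorname{Tr}(b\beta_\alpha/\Pi_\lambda)\,h_\alpha\big)=0,\qquad\beta_\alpha=(\varphi_f\otimes\varphi_g)(D_\alpha).
\]
The left side depends only on $\sum_\alpha\beta_\alpha\otimes h_\alpha\in B\otimes_AH(A)$. Write this element as $\sum_ib_i^*\otimes h_i'$. For $b=cb_i$ with $c\in A$ the left side is $\operatorname{Res}(ch_i')$, and this vanishes for all $c$ only if $h_i'=0$. So the condition is $\sum_\alpha\beta_\alpha\otimes h_\alpha=0$ for all $f,g$. Now $J_\lambda\otimes_AH(A)=J_\lambda\otimes_B(B\otimes_AH(A))$ is a direct sum of copies of $B\otimes_AH(A)$, indexed by a $B$-basis of $J_\lambda$ whose coordinate functionals have the form $\varphi_f\otimes\varphi_g$. Hence the condition is $\xi_B=0$.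

\emph{The geometric side.} Let $W=\mathcal H_{n'}\times\mathcal H_{n''}$, $\mathcal L=\mathcal O(k)\boxtimes\mathcal O(k)$, and let $Z'\subset W$ be the zero set of $\mathbf f\subset A_n\subset B$. It consists of the pairs supported on $x=0$, so as a set it is the product of the schemes $Z$ for $n'$ and $n''$, of codimension $n$. By Proposition~\ref{prop:sections} and the K\"unneth formula, $\mathcal L$ has no higher cohomology and $\Gamma(W,\mathcal L)=J_\lambda$; so (L3) gives $H^n_{Z'}(W,\mathcal L)=J_\lambda\otimes_AH(A)$. Consider the closed set $Z'\setminus\Omega$ of pairs with a common support point. For pairs with $r'$ and $r''$ support points, the supports depend on at most $r'+r''-1$ parameters, and the count in Proposition~\ref{prop:Z}(a) bounds the dimension by $(r'+r''-1)+(n'-r')+(n''-r'')=n-1$. So $Z'\setminus\Omega$ has codimension at least $n+1$ and $H^n_{Z'\setminus\Omega}(W,\mathcal L)=0$ by (L2). By both parts of (L1), the restriction $H^n_{Z'}(W,\mathcal L)\to H^n_{Z'\cap\Omega}(\Omega,\mathcal L)=\Gamma(\Omega,\mathcal L\otimes_AH(A))$ is injective. By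 Lemma~\ref{lem:glue}, $\gamma^*(\mathcal O(k)\otimes_AH(A))=\mathcal L|_\Omega\otimes_AH(A)$, and $\gamma^*\xi=\sum_\alpha s^\boxtimes_{D_\alpha}|_\Omega\otimes h_\alpha=\xi_B|_\Omega$. Thus $\xi_B=0$ if and only if $\gamma^*\xi=0$, which holds if and only if $\xi$ vanishes on $\gamma(\Omega)$, since $\Omega\to\gamma(\Omega)$ is faithfully flat.

The last assertion follows from Lemma~\ref{lem:res}, as $\mathrm{Sh}_n$ is bigraded.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}

The decomposition in (a) is Lemma~\ref{lem:N}.

\emph{Symmetry.} The operators $p_1(x),p_1(y),\partial_x,\partial_y$ preserve $J_n$, so Lemma~\ref{lem:weyl} gives $J_n=\mathbb C[p_1(x)]\otimes\mathbb C[p_1(y)]\otimes J_n^0$ with $J_n^0=J_n\cap\ker\partial_x\cap\ker\partial_y$. The elements $f_i,g_i$, $i\ge2$, lie in $R_n^+$ and are killed by $\partial_x$ and $\partial_y$, so they act through the factor $J_n^0$. Therefore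
\[
\check C(\mathbf f,\mathbf g;J_n)=\check C\big(f_1;\mathbb C[f_1]\big)\otimes\mathbb C[p_1(y)]\otimes\check C\big(f_2,\dots,f_n,g_2,\dots,g_n;J_n^0\big).
\]
The first factor has cohomology $\mathbb C[f_1,f_1^{-1}]/\mathbb C[f_1]$, in degree $1$ only. With $L$ the cohomology of the last factor in degree $n-1$, the K\"unneth formula for complexes of vector spaces gives a bigraded isomorphism
\[
H^n_P(\mathcal H_n,\mathcal O(k))\cong\big(\mathbb C[f_1,f_1^{-1}]/\mathbb C[f_1]\big)\otimes\mathbb C[p_1(y)]\otimes L .
\]
By Proposition~\ref{prop:perp} the left side has finite-dimensional pieces, $x$-degrees bounded above and $y$-degrees bounded below; the same holds for $L$, which embeds as $f_1^{-1}\otimes1\otimes L$. Let $\operatorname{ch}$ denote the generating series of dimensions, with $q$ and $t$ marking the $x$- and $y$-degree. Computing $\operatorname{ch}H^n_P$ from the last display, and from Proposition~\ref{prop:perp} and Lemma~\ref{lem:N}, we find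
\[
\frac{q^{-1}}{(1-q^{-1})(1-t)}\,\operatorname{ch}L=\frac{q^{-n}}{(1-q^{-1})(1-t)}\sum_{i,j}\dim(N_n)_{(i,j)}\,q^{-i}t^j .
\]
Series with $q$-exponents bounded above and $t$-exponents bounded below form a ring in which $(1-q^{-1})(1-t)$ is invertible. Canceling, $\dim L_{(a,b)}=\dim(N_n)_{(1-n-a,\,b)}=c(a,b)$. The automorphism $x_i\leftrightarrow y_i$ of $R_n$ preserves $R_n^-$, $J_n$ and $J_n^0$, exchanges $f_i$ with $g_i$ for $i\ge2$, and exchanges the two gradings. Reordering the sequence changes the complex $\check C$ only by an isomorphism. Hence $\dim L_{(a,b)}=\dim L_{(b,a)}$, that is, $c(a,b)=c(b,a)$.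

\emph{Bounds.} If $c(a,b)\ne0$, then $M_n$ is nonzero in bidegree $(1-n-a,b)$, so $b\ge0$ and $1-n-a\ge-(k-1)\binom n2$, which is $a\le m$. Applying this to $c(b,a)$ gives $a\ge0$ and $b\le m$. So $N_n$ lives in finitely many bidegrees, each finite-dimensional. This proves (a) and (b).

\emph{Spanning set.} Let $\overline M=M_n^{\mathrm{prim}}/(p_1(x),p_1(y))M_n^{\mathrm{prim}}$, which is isomorphic to $N_n$ as a bigraded space. By the proof of Lemma~\ref{lem:T}(a), $T_n$ is spanned by monomials in the $\psi_s(\mathrm{pt}),\psi_s(1)$ with $1\le s\le n$. So by Theorem~\ref{thm:A}, $\overline M$ is spanned by the classes of $\Delta^{-(k-1)}\mathbf m$ for such monomials $\mathbf m$. If $\mathbf m$ contains $\psi_1(\mathrm{pt})=p_1(x)$ or $\psi_1(1)=p_1(y)$, the class is zero, since removing that factor leaves an element of $\Delta^{-(k-1)}T_n\subset M_n$. The class is also zero unless its bidegree is $(1-n-a,b)$ with $c(a,b)\ne0$; then $\mathbf m$ has bidegree $\big(1-n-a+(k-1)\binom n2,\ b\big)=(m-a,b)$ with $0\le a,b\le m$. The graded Nakayama lemma over $\mathbb C[p_1(x),p_1(y)]$,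 for the total degree, gives (c).

\emph{Sharpness.} Let $n,k\ge2$. In bidegree $\big(-(k-1)\binom n2,0\big)$ the space $\Delta^{-(k-1)}R_n^+$ is spanned by $\Delta^{-(k-1)}$, which lies in $M_n$ by Lemma~\ref{lem:T}(c). A shuffle $f*g$ has $x$-degree at least $-(k-1)\big(\binom{n'}2+\binom{n''}2\big)$, which exceeds $-(k-1)\binom n2$ by $(k-1)n'n''>0$. So the class of $\Delta^{-(k-1)}$ is nonzero, and it is killed by $\partial_x$ and $\partial_y$. Hence $c(m,0)=1$, and $c(0,m)=1$ by symmetry. The nonzero class in $\overline M$ counted by $c(0,m)$ requires a monomial $\mathbf m$ of bidegree exactly $(m,m)$, so both bounds in (c) are attained as well. For $n=2$ this class is that of $u^{-1}v^{k-2}=\Delta^{-(k-1)}(uv)^{k-2}$. \qed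

\begin{thebibliography}{9}

\bibitem{Briancon} Brian\c{c}on, 1977.

\bibitem{Fogarty} Fogarty, 1968.

\bibitem{Haiman} Haiman, \emph{Vanishing theorems and the character formula for the Hilbert scheme of points in the plane}, Invent. Math. 149 (2002).

\bibitem{Mellit} Anton Mellit, \emph{Cohomology rings of character varieties}, arXiv:2507.12454 (2025).

\end{thebibliography}
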